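\title{Real moments of the characteristic polynomial of the real elliptic ensemble}

\begin{abstract}
Let $A_{N,\tau}$ be an $N\times N$ matrix from the real elliptic ensemble with parameter $\tau\in(-1,1)$, and let $\mu$ be a real point in the bulk of its spectrum. We find the asymptotics of $\mathbb{E}|\det(A_{N,\tau}-\mu I)|^{\ell}$, including the constant factor, for every real $\ell>-1$, with relative error $O(N^{-1/2+\varepsilon})$. This proves a conjectured extension of the formula known for positive integers $\ell$. Householder reduction turns the determinant into a two-dimensional Markov chain that contracts exactly when $\mu$ is in the bulk. It follows that the logarithm of the ratio of the moment to the corresponding Ginibre moment at $\mu=0$ is asymptotically of the form $a\ell+b\ell^2$, and the coefficients are fixed by two exactly solvable cases, $\ell=2$ and $\ell\downarrow-1$. We also compute the density of the determinant at $0$, show that the formula fails outside the bulk,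 and deduce a central limit theorem for $\log|\det(A_{N,\tau}-\mu I)|$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The ensemble and the question}

For $\tau\in(-1,1)$ and $N\ge1$, the real elliptic ensemble is the law of a random real $N\times N$ matrix $A_{N,\tau}$ whose Lebesgue density is proportional to
\[
\exp\Big(-\frac{N}{2(1-\tau^2)}\big(\operatorname{Tr}AA^{\top}-\tau\operatorname{Tr}A^2\big)\Big).
\]
It is convenient to remove the scaling. We call a random real $n\times n$ matrix $A$ \emph{$\tau$-elliptic} if it has density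
\begin{equation}\label{eq:density}
\begin{aligned}
f_\tau(A)&=\kappa_n(\tau)\exp\Big(-\frac{\operatorname{Tr}AA^{\top}-\tau\operatorname{Tr}A^2}{2(1-\tau^2)}\Big),\\
\kappa_n(\tau)&=\big[(2\pi)^{n^2}(1+\tau)^n(1-\tau^2)^{n(n-1)/2}\big]^{-1/2},
\end{aligned}
\end{equation}
so that $\sqrt N A_{N,\tau}$ is $\tau$-elliptic of size $N$. Expanding the traces shows that the entries are centered Gaussian variables, that the pairs $(A_{ij},A_{ji})$, $i<j$, and the diagonal entries are independent, and that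
\[
\operatorname{Var}A_{ij}=1,\qquad \operatorname{Cov}(A_{ij},A_{ji})=\tau\quad(i\ne j),\qquad \operatorname{Var}A_{ii}=1+\tau .
\]
Thus $\tau$ measures how symmetric the matrix is. For $\tau=0$ the entries are independent standard normal variables; this is the real Ginibre ensemble. Both traces in \eqref{eq:density} are unchanged by $A\mapsto QAQ^{\top}$ with $Q$ orthogonal, so the law of $A$ is invariant under orthogonal conjugation. As $N\to\infty$ the empirical eigenvalue measure of $A_{N,\tau}$ converges to the uniform measure on the ellipse $x^2/(1+\tau)^2+y^2/(1-\tau)^2\le1$. The interior of the ellipse is the bulk of the spectrum, and it meets the real line in $(-(1+\tau),1+\tau)$.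

We write $A-\mu$ for $A-\mu I$ and study the moments $\mathbb{E}|\det(A_{N,\tau}-\mu)|^\ell$ for real $\mu$ in the bulk and real $\ell$. As a function of $\ell$ this is the moment generating function of $\log|\det(A_{N,\tau}-\mu)|=\sum_i\log|\lambda_i-\mu|$, where the $\lambda_i$ are the eigenvalues. To read off the fluctuations of this sum one needs the moments for $\ell$ near $0$, of both signs, and not only for integers. Three observations suggest the form of the answer.

\emph{The exponential order.} Replacing the eigenvalues by their limiting measure, one expects $\frac1N\log|\det(A_{N,\tau}-\mu)|$ to be close to the logarithmic potential $U(\mu)$ of that measure. For $\tau=0$, the average of $\log|\mu-w|$ over the circle $|w|=r$ is $\log\max(r,|\mu|)$, so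
\begin{equation}\label{eq:potential}
U(\mu)=\int_0^1\log\max(r,|\mu|)\,2r\,dr=
\begin{cases}\frac12(\mu^2-1),&|\mu|\le1,\\ \log|\mu|,&|\mu|\ge1.\end{cases}
\end{equation}
So the moment should grow like $e^{N\ell(\mu^2-1)/2}$ in the bulk and at a different rate outside it.

\emph{The range of $\ell$.} For $N=1$ the determinant is a Gaussian variable. Its density is positive at $0$, so the moment is finite exactly for $\ell>-1$. Theorem~\ref{thm:complements}(a) below shows the same for every $N$.

\emph{The constant.} For fixed $\tau\in[0,1)$, $|\mu|<1+\tau$ and $\ell\in\mathbb{N}$ it is known that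
\begin{multline*}
\mathbb{E}|\det(A_{N,\tau}-\mu)|^{\ell}=e^{\frac{N\ell}{2}\left(\frac{\mu^2}{1+\tau}-1\right)}N^{\ell(\ell-1)/4}\\
\times\frac{(1+\tau)^{\ell/2}}{(1-\tau^2)^{\ell(\ell+1)/4}}\,\frac{(2\pi)^{\ell/2}}{2^{\ell(\ell-1)/4}\prod_{j=1}^{\ell}\Gamma(j/2)}\big(1+O(N^{-1})\big).
\end{multline*}
Only the product of Gamma functions needs $\ell$ to be an integer, and it is continued by the Barnes $G$-function, the entire function
\[
G(1+z)=(2\pi)^{z/2}e^{-(z+(1+\gamma)z^2)/2}\prod_{k\ge1}\Big(1+\frac zk\Big)^ke^{-z+z^2/(2k)}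
\]
($\gamma$ is Euler's constant). It satisfies $G(1)=1$ and $G(z+1)=\Gamma(z)G(z)$, it is positive on $(0,\infty)$, and $G(0)=0$. Put
\begin{equation}\label{eq:Pi}
\Pi(x)=G\big(\tfrac x2+1\big)G\big(\tfrac x2+\tfrac12\big),\qquad\text{so that}\qquad \frac{\Pi(x+1)}{\Pi(x)}=\Gamma\big(\tfrac{x+1}2\big),\quad \Pi(0)=G\big(\tfrac12\big).
\end{equation}
Then $\prod_{j=1}^\ell\Gamma(j/2)=\Pi(\ell)/G(\frac12)$ for integers $\ell\ge0$. This leads to the following conjecture, posed in \cite{Kivimae}: \emph{for every $\tau\in(-1,1)$, every real $\mu$ with $|\mu|<1+\tau$ and every real $\ell>-1$,}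
\begin{equation}\label{eq:conj}
\mathbb{E}|\det(A_{N,\tau}-\mu)|^{\ell}=e^{\frac{N\ell}{2}\left(\frac{\mu^2}{1+\tau}-1\right)}N^{\ell(\ell-1)/4}C_{\tau}(\ell)(1+o(1))\qquad(N\to\infty),
\end{equation}
\emph{where}
\begin{equation}\label{eq:C}
C_{\tau}(\ell)=\frac{(1+\tau)^{\ell/2}}{(1-\tau^2)^{\ell(\ell+1)/4}}\cdot\frac{(2\pi)^{\ell/2}\,G\left(\frac{1}{2}\right)}{2^{\ell(\ell-1)/4}\,G\left(\frac{\ell}{2}+1\right)G\left(\frac{\ell}{2}+\frac{1}{2}\right)}.
\end{equation}
Since $G(0)=0$, the constant $C_\tau(\ell)$ blows up as $\ell\downarrow-1$, in agreement with the range of $\ell$.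

\subsection{Results}

We prove the conjecture. The proof is self-contained and does not use the formula for integer $\ell$. For $A$ $\tau$-elliptic of size $N$, $m\in\mathbb{R}$ and $\ell>-1$ let
\[
Z_N(\tau,m,\ell)=\mathbb{E}|\det(A-m)|^\ell,
\]
so that $\mathbb{E}|\det(A_{N,\tau}-\mu)|^\ell=N^{-N\ell/2}Z_N(\tau,\sqrt N\mu,\ell)$. The parameters of the conjecture range over the open triangle
\[
\mathcal{B}=\{(\tau,\mu):|\tau|<1,\ |\mu|<1+\tau\},
\]
which is convex and contains $(0,0)$. At $(0,0)$ the moment is an explicit product of Gamma functions, and our main theorem compares a general point of $\mathcal{B}$ with this one.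

\begin{theorem}\label{thm:main}
Let $\mathcal{K}_0\subset\mathcal{B}$ be compact, $\ell_0\ge2$ and $\varepsilon>0$. Uniformly for $(\tau,\mu)\in\mathcal{K}_0$ and $\ell\in(-1,\ell_0]$, as $N\to\infty$,
\[
\frac{Z_N(\tau,\sqrt N\mu,\ell)}{Z_N(0,0,\ell)}=e^{\frac{N\ell\mu^2}{2(1+\tau)}}\,\frac{(1+\tau)^{\ell/2}}{(1-\tau^2)^{\ell(\ell+1)/4}}\,\big(1+O(N^{-1/2+\varepsilon})\big).
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
For all $\tau\in(-1,1)$, $|\mu|<1+\tau$ and $\ell>-1$ the asymptotics \eqref{eq:conj} hold, with relative error $O(N^{-1/2+\varepsilon})$, uniformly on the sets of Theorem~\ref{thm:main}.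
\end{corollary}

The main term in Theorem~\ref{thm:main} is the moment generating function at $\ell$ of a Gaussian variable with mean $\frac{N\mu^2}{2(1+\tau)}+\frac14\log\frac{1+\tau}{1-\tau}$ and variance $-\frac12\log(1-\tau^2)$. Its logarithm is a quadratic polynomial in $\ell$ without constant term. The proof establishes this shape first and identifies the two coefficients afterwards.

\begin{theorem}\label{thm:complements}
Let $\tau\in(-1,1)$.
\begin{itemize}
\item[(a)] For every $N\ge1$ and $m\in\mathbb{R}$, if $A$ is $\tau$-elliptic of size $N$, then $\det(A-m)$ has a bounded continuous density, whose value at $0$ is exactly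
\[
\psi_N(\tau,m)=\frac{2^{-N/2}}{\Gamma(N/2)}\,(1+\tau)^{-1/2}e^{-m^2/(2(1+\tau))}.
\]
In particular $\mathbb{E}|\det(A-m)|^\ell=\infty$ for every $\ell\le-1$.
\item[(b)] For $|\mu|>1+\tau$ and every $\ell\in(-1,2]\setminus\{0\}$, formula \eqref{eq:conj} fails by an exponential factor: the left side is exponentially smaller than the right side if $\ell>0$, and exponentially larger if $\ell<0$.
\item[(c)] For $|\mu|<1+\tau$, as $N\to\infty$, the random variable
\[
\frac{\log|\det(A_{N,\tau}-\mu)|-\frac N2\big(\frac{\mu^2}{1+\tau}-1\big)+\frac14\log N}{\sqrt{\frac12\log N}}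
\]
converges in law to $\mathcal{N}(0,1)$.
\end{itemize}
\end{theorem}

Section~\ref{sec:ginibre} treats the point $(0,0)$, deduces Corollary~\ref{cor:conj}, and shows the method by hand for $\tau=0$. Section~\ref{sec:exact} solves the cases $\ell\downarrow-1$ and $\ell=2$. Section~\ref{sec:interp} reduces Theorem~\ref{thm:main} to one estimate, Proposition~\ref{prop:quadratic}, which is proved in Sections~\ref{sec:chain}--\ref{sec:proofprop}.

\section{The Ginibre ensemble}\label{sec:ginibre}

\subsection{Chi variables and integrability}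

A $\chi_n$ variable is the Euclidean norm of a standard Gaussian vector in $\mathbb{R}^n$. We use three standard facts. First,
\begin{equation}\label{eq:chimoment}
\mathbb{E}\chi_n^a=2^{a/2}\,\frac{\Gamma(\frac{n+a}2)}{\Gamma(\frac n2)}\qquad(a>-n),
\end{equation}
and hence $\mathbb{E}(\chi_n/\sqrt n)^a\to1$ as $n\to\infty$ for each fixed real $a$. Second, a $1$-Lipschitz function of a standard Gaussian vector has variance at most $1$ and deviates from its mean by at least $x$ with probability at most $2e^{-x^2/2}$. Since $\mathbb{E}\chi_n^2=n$, this gives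
\begin{equation}\label{eq:chiconc}
\sqrt{n-1}\le\mathbb{E}\chi_n\le\sqrt n,\qquad \mathbb{P}(|\chi_n-\mathbb{E}\chi_n|\ge x)\le2e^{-x^2/2}.
\end{equation}
Third, if $Y$ is a $k\times n$ matrix, $k\le n$, with independent standard normal entries, then
\begin{equation}\label{eq:gram}
\sqrt{\det YY^{\top}}\overset{d}{=}\prod_{j=n-k+1}^n\chi_j\qquad\text{with independent factors}.
\end{equation}
Indeed the left side is the product of the distances from the $i$-th row to the span of the preceding rows, and given those rows this distance is a $\chi_{n-i+1}$ variable.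

\begin{lemma}\label{lem:integrable}
Let $f$ be a nondegenerate Gaussian density on $k\times n$ matrices, $k\le n$, and let $P$ be a polynomial. There is a constant $C$, locally uniform in the mean and the covariance, with $|P(Y)|f(Y)\le Ce^{-|Y|^2/C}$, where $|Y|^2=\operatorname{Tr}YY^{\top}$. Moreover $\int\det(YY^{\top})^{\ell/2}e^{-|Y|^2/C}\,dY<\infty$ for $\ell>-(n-k+1)$.
\end{lemma}

\begin{proof}
If $\bar Y$ is the mean and $\Lambda$ the largest eigenvalue of the covariance, then $f(Y)\le C e^{-|Y-\bar Y|^2/(2\Lambda)}$ and $|Y-\bar Y|^2\ge\frac12|Y|^2-|\bar Y|^2$; the polynomial is absorbed by weakening the exponent. After scaling $Y$, the integral is a multiple of $\prod_{j=n-k+1}^n\mathbb{E}\chi_j^\ell$ by \eqref{eq:gram}, which is finite by \eqref{eq:chimoment}.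
\end{proof}

We use the lemma for square matrices with $\ell>-1$, and once for $k=n-1$ with $\ell=-1$.

\subsection{The point $\tau=\mu=0$}

\begin{proof}[Proof of Corollary~\ref{cor:conj} from Theorem~\ref{thm:main}]
By \eqref{eq:gram}, \eqref{eq:chimoment} and \eqref{eq:Pi},
\begin{equation}\label{eq:ginibre}
Z_N(0,0,\ell)=2^{N\ell/2}\prod_{j=1}^N\frac{\Gamma(\frac{j+\ell}2)}{\Gamma(\frac j2)}=2^{N\ell/2}\,\frac{\Pi(N+\ell)}{\Pi(N)}\,\frac{G(\frac12)}{\Pi(\ell)}.
\end{equation}
We use the classical expansion, as $z\to+\infty$,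
\[
\log G(1+z)=\tfrac{z^2}2\log z-\tfrac{3z^2}4+\tfrac z2\log2\pi-\tfrac1{12}\log z+\zeta'(-1)+O(z^{-2}).
\]
For bounded $a$ we have $\frac{(z+a)^2}2\log(z+a)-\frac{z^2}2\log z=(az+\frac{a^2}2)\log z+\frac{az}2+\frac{3a^2}4+O(\frac1z)$, while the term $-\frac34z^2$ changes by $-\frac32az-\frac34a^2$. Hence, uniformly for bounded $a$,
\[
G(1+z+a)/G(1+z)=(2\pi)^{a/2}z^{az+a^2/2}e^{-az}(1+O(1/z)).
\]
The ratio $\Pi(N+\ell)/\Pi(N)$ is the product of two such ratios, with $a=\ell/2$ and $z_1=\frac N2$, $z_2=\frac{N-1}2$. Since $z_2\log z_2=\frac{N-1}2\log\frac N2-\frac12+O(\frac1N)$,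
\[
z_1\log z_1+z_2\log z_2-z_1-z_2=(N-\tfrac12)\log\tfrac N2-N+O(\tfrac1N),
\]
and $(z_1z_2)^{a^2/2}=(N/2)^{\ell^2/4}(1+O(\frac1N))$. Therefore
\[
\Pi(N+\ell)/\Pi(N)=(2\pi)^{\ell/2}(N/2)^{N\ell/2+\ell(\ell-1)/4}e^{-N\ell/2}(1+O(1/N)),
\]
and \eqref{eq:ginibre} gives, uniformly in $\ell\in(-1,\ell_0]$,
\[
N^{-N\ell/2}Z_N(0,0,\ell)=e^{-N\ell/2}N^{\ell(\ell-1)/4}\,\frac{(2\pi)^{\ell/2}G(\frac12)}{2^{\ell(\ell-1)/4}\Pi(\ell)}\,(1+O(1/N)).
\]
Multiplying by the ratio in Theorem~\ref{thm:main} gives \eqref{eq:conj} with the stated error.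
\end{proof}

\subsection{The method for $\tau=0$}\label{sec:toy}

For $\mu\ne0$ the product formula \eqref{eq:gram} is lost, because the shift $mI$, $m=\sqrt N\mu$, is preserved by orthogonal conjugation but not by independent rotations of the rows. We show for $\tau=0$ what replaces it. The recursion \eqref{eq:toy} and the identities \eqref{eq:toyfree} are exact; the rest of this subsection is a guide to the proof and is not used later.

Let $A_n$ be a Ginibre matrix of size $n$ and $D_n(c)=|\det(A_n-m\operatorname{diag}(c,1,\dots,1))|$. Write the first column as $(\xi-cm,v)$ and let $b=|v|$, a $\chi_{n-1}$ variable. Conjugate by $1\oplus O$, where $O$ is orthogonal and $Ov=b\mathbf{e}_1$. This fixes $\operatorname{diag}(c,1,\dots,1)$ and does not change the law of the other columns. The first two rows become $(\xi-cm,\,g)$ and $(b,\,g'-m\mathbf{e}_1)$ with $g,g'$ standard Gaussian vectors, and the other rows begin with $0$. Add $V=(cm-\xi)/b$ times the second row to the first and expand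 along the first column. This deletes the second row and leaves as first row
\[
g+Vg'-Vm\,\mathbf{e}_1=\sqrt{1+V^2}\,\big(g''-c'm\,\mathbf{e}_1\big),\qquad c'=V/\sqrt{1+V^2},
\]
where $g''$ is again a standard Gaussian vector, independent of everything else. Hence
\begin{equation}\label{eq:toy}
D_n(c)\overset{d}{=}b\sqrt{1+V^2}\,D_{n-1}(c'),\qquad V=\frac{\mu c-\nu}{\beta},\quad \nu=\frac{\xi}{\sqrt N},\quad\beta=\frac b{\sqrt N}.
\end{equation}
For $\mu=0$ the factor is $\sqrt{b^2+\xi^2}$, a $\chi_n$ variable, and we recover \eqref{eq:gram}. In general $|\det|$ is a product along a Markov chain $c_1,c_2,\dots$ with small noise: for $n$ close to $N$, both $\nu$ and $\beta-1$ are of order $N^{-1/2}$.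

Following all $N$ steps of the chain with precision $o(1)$ would be laborious. Differentiation in $\mu$ localizes the problem. Let $Z^{\mathrm{top}}(\mu')$ be the moment when only the first diagonal entry is shifted by $\sqrt N\mu'$ instead of $\sqrt N\mu$. All diagonal entries play the same role, so $\frac d{d\mu}\log Z_N(0,\sqrt N\mu,\ell)=N\,\partial_{\mu'}\log Z^{\mathrm{top}}|_{\mu'=\mu}$. The parameter $\mu'$ enters only through the first step, $V_1=(\mu'-\nu_1)/\beta_1$. Without noise ($\nu_k=0$, $\beta_k=1$), induction on $K$ gives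
\begin{equation}\label{eq:toyfree}
\prod_{k=1}^K(1+V_k^2)=1+\mu'^2\Sigma,\qquad c_{K+1}=\frac{\mu'\mu^{K-1}}{\sqrt{1+\mu'^2\Sigma}},\qquad \Sigma=\sum_{j=0}^{K-1}\mu^{2j}.
\end{equation}
If $|\mu|<1$, the chain converges to $0$ geometrically and forgets $\mu'$ after $K=O(\log N)$ steps. The dependence on $\mu'$ is then carried by the weight $e^{\ell L}$, $L=\sum_{k\le K}\log(\beta_k\sqrt{1+V_k^2})$, and without noise
\[
\partial_{\mu'}L\big|_{\mu'=\mu}=\frac{\mu\Sigma}{1+\mu^2\Sigma}\longrightarrow\mu\qquad(K\to\infty),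
\]
because $\Sigma\to(1-\mu^2)^{-1}$. So $\frac d{d\mu}\log Z_N\approx N\ell\mu$, which integrates to the exponent $N\ell\mu^2/2$ of Theorem~\ref{thm:main}. If $|\mu|>1$, then $\Sigma\to\infty$, $c_k^2\to1-\mu^{-2}\ne0$, and the same expression tends to $1/\mu$. Both limits are the derivative $U'(\mu)$ of the potential \eqref{eq:potential}.

The factor $N$ means that the constant in Theorem~\ref{thm:main} requires $\partial_{\mu'}\log Z^{\mathrm{top}}$ up to $o(1/N)$, so the noise matters. Both $L$ and $\dot L=\partial_{\mu'}L$ fluctuate on the scale $N^{-1/2}$, up to small powers of $N$, and therefore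
\[
\partial_{\mu'}\log Z^{\mathrm{top}}\approx\ell\,\frac{\mathbb{E}[e^{\ell L}\dot L]}{\mathbb{E}[e^{\ell L}]}=\ell\,\mathbb{E}\dot L+\ell^2\operatorname{Cov}(L,\dot L)+(\text{terms of order about }N^{-3/2}).
\]
The corrections of order $1/N$ in $\mathbb{E}\dot L$ and $\operatorname{Cov}(L,\dot L)$ need not be computed. They do not depend on $\ell$, so after integration the logarithm of the ratio in Theorem~\ref{thm:main} is $a\ell+b\ell^2+o(1)$, and two values of $\ell$ determine $a$ and $b$.

\section{Two exactly solvable moments}\label{sec:exact}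

For $(\tau,\mu)\in\mathcal{B}$ and $\ell>-1$ put
\[
\Delta_\ell=\log\frac{Z_N(\tau,\sqrt N\mu,\ell)}{Z_N(0,0,\ell)}.
\]

\subsection{The limit $\ell\downarrow-1$ and the density at zero}

As $\ell\downarrow-1$ the moment is dominated by the singularity of $|x|^\ell$ at $0$, so it only sees the density of the determinant at $0$. That density is an integral over singular matrices $A-m$. Rotating the kernel to the first coordinate axis makes $A$ block triangular, and then the correlation between $A_{1j}$ and $A_{j1}$ drops out.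

\begin{proof}[Proof of Theorem~\ref{thm:complements}(a)]
For $N=1$ the variable $A-m$ is Gaussian with mean $-m$ and variance $1+\tau$, and the formula holds because $\Gamma(\frac12)=\sqrt\pi$. Let $N\ge2$ and write $A-m=[X,\tilde M]$, where $X\in\mathbb{R}^N$ is the first column. Then $\det(A-m)=\langle X,y\rangle$, where $y$ is the vector of cofactors of the first column. It depends only on $\tilde M$, it is orthogonal to the columns of $\tilde M$, and $|y|^2=\det\tilde M^{\top}\tilde M$ by the Cauchy--Binet formula. Given $\tilde M$, the entries of $X$ are independent Gaussian variables with variances $1+\tau,1-\tau^2,\dots,1-\tau^2$. So the conditional density of $\langle X,y\rangle$ is Gaussian, continuous, and bounded by $C/|y|$. Since $\mathbb{E}|y|^{-1}<\infty$ by Lemma~\ref{lem:integrable}, dominated convergence shows that $\det(A-m)$ has a bounded continuous density $\psi$.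

For fixed $\tilde M$ of full rank, split $X$ into its components along and orthogonal to $y$. The image of the measure $f_\tau([X,\tilde M]+m)\,dX$ under $X\mapsto\langle X,y\rangle$ has density $|y|^{-1}\int_{y^\perp}f_\tau([X,\tilde M]+m)\,dX$ at $0$, with surface measure on the hyperplane $y^\perp$. This hyperplane is parametrized by $X=\tilde M\lambda$, $\lambda\in\mathbb{R}^{N-1}$, and surface measure is $\sqrt{\det\tilde M^{\top}\tilde M}\,d\lambda=|y|\,d\lambda$. The factors $|y|$ cancel, and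
\[
\psi(0)=\int_{\mathbb{R}^{N-1}}d\lambda\int d\tilde M\;f_\tau(\tilde MW_\lambda+m),\qquad W_\lambda=[\lambda,I_{N-1}].
\]
Fix $\lambda$. Let $P=(W_\lambda W_\lambda^{\top})^{1/2}=(I+\lambda\lambda^{\top})^{1/2}$ and $W_\lambda=PW'$, so that $W'W'^{\top}=I_{N-1}$ and $\det P=(1+|\lambda|^2)^{1/2}$. Substitute $\hat M=\tilde MP$; since $\tilde M$ has $N$ rows, $d\tilde M=(1+|\lambda|^2)^{-N/2}d\hat M$. Let $Q$ be the orthogonal matrix whose first row is a unit vector orthogonal to the rows of $W'$ and whose other rows are those of $W'$. Then $W'Q^{\top}=[0,I_{N-1}]$, so $Q(\hat MW'+m)Q^{\top}=m+[0,Q\hat M]$. By the invariance of $f_\tau$ under conjugation and of Lebesgue measure under $\hat M\mapsto Q\hat M$ and under translations, the inner integral is $(1+|\lambda|^2)^{-N/2}I_N$, where $I_N$ is the integral of $f_\tau$ over the matrices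
\[
A=\begin{pmatrix}m&u^{\top}\\0&B\end{pmatrix},\qquad u\in\mathbb{R}^{N-1},\ B\in\mathbb{R}^{(N-1)\times(N-1)}.
\]
For these, $\operatorname{Tr}AA^{\top}-\tau\operatorname{Tr}A^2=(1-\tau)m^2+|u|^2+\operatorname{Tr}BB^{\top}-\tau\operatorname{Tr}B^2$. By \eqref{eq:density}, $\kappa_N/\kappa_{N-1}=(2\pi)^{-N+1/2}(1+\tau)^{-1/2}(1-\tau^2)^{-(N-1)/2}$, so
\[
I_N=\frac{\kappa_N(\tau)}{\kappa_{N-1}(\tau)}\,e^{-\frac{m^2}{2(1+\tau)}}\big(2\pi(1-\tau^2)\big)^{\frac{N-1}2}=(2\pi)^{-N/2}(1+\tau)^{-1/2}e^{-\frac{m^2}{2(1+\tau)}}.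
\]
Polar coordinates and the Beta integral give
\[
\int_{\mathbb{R}^{N-1}}\frac{d\lambda}{(1+|\lambda|^2)^{N/2}}=\frac{\pi^{(N-1)/2}}{\Gamma(\frac{N-1}2)}\cdot\frac{\Gamma(\frac{N-1}2)\Gamma(\frac12)}{\Gamma(\frac N2)}=\frac{\pi^{N/2}}{\Gamma(\frac N2)},
\]
and so $\psi(0)=\psi_N(\tau,m)$. Finally $\psi$ is bounded below near $0$ and $|x|^\ell$ is not integrable at $0$ for $\ell\le-1$, so these moments are infinite.
\end{proof}

The measure $\frac{\ell+1}2|x|^\ell\,dx$ on $[-1,1]$ is a probability measure that tends to the point mass at $0$ as $\ell\downarrow-1$, and for $\ell<0$ the event $|\det(A-m)|>1$ contributes at most $1$ to $Z_N$. Since $\psi$ is bounded and continuous, $\frac{\ell+1}2Z_N(\tau,m,\ell)\to\psi_N(\tau,m)$. Taking the ratio with the case $\tau=m=0$, we get exactly, for each $N$,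
\begin{equation}\label{eq:minusone}
\lim_{\ell\downarrow-1}\Delta_\ell=\log\frac{\psi_N(\tau,\sqrt N\mu)}{\psi_N(0,0)}=-\frac{N\mu^2}{2(1+\tau)}-\frac12\log(1+\tau).
\end{equation}

\subsection{The second moment}

\begin{lemma}\label{lem:gf}
For $\tau\in(-1,1)$ and $m\in\mathbb{R}$, with $Z_0=1$, as formal power series in $u$,
\begin{equation}\label{eq:gf}
\sum_{N\ge0}\frac{u^N}{N!}\,Z_N(\tau,m,2)=\frac{e^{m^2u/(1+\tau u)}}{(1-u)(1-\tau u)^{3/2}(1+\tau u)^{1/2}}.
\end{equation}
\end{lemma}

\begin{proof}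
With $M=A-m$, expanding both determinants gives
\[
Z_N(\tau,m,2)=\sum_{\sigma,\sigma'}\operatorname{sgn}(\sigma)\operatorname{sgn}(\sigma')\,\mathbb{E}\prod_{i=1}^NM_{i\sigma(i)}M_{i\sigma'(i)}.
\]
Encode $(\sigma,\sigma')$ by a directed graph on $\{1,\dots,N\}$ with solid edges $i\to\sigma(i)$ and dashed edges $i\to\sigma'(i)$. Each vertex has one outgoing and one incoming edge of each type. Let $n_{ij}\in\{0,1,2\}$ be the number of edges $i\to j$. By independence the expectation is a product over unordered pairs and over vertices. For $i\ne j$ the factor $\mathbb{E}A_{ij}^{n_{ij}}A_{ji}^{n_{ji}}$ is $0$ if $n_{ij}+n_{ji}$ is odd, $1$ for $(n_{ij},n_{ji})\in\{(0,0),(2,0),(0,2)\}$, $\tau$ for $(1,1)$ and $1+2\tau^2$ for $(2,2)$. A vertex with one loop gives $\mathbb{E}M_{ii}=-m$, and a vertex with two loops gives $\mathbb{E}M_{ii}^2=m^2+1+\tau$. Every cycle of $\sigma$ or $\sigma'$ lies in one connected component, so weights and signs factor over components. Let $W_k$ be the total signed weight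 of the connected graphs on $k$ given vertices. Then $Z_N$ is the sum over partitions of $\{1,\dots,N\}$ of $\prod W_{|\mathrm{block}|}$, and the exponential formula says that the left side of \eqref{eq:gf} is $\exp\sum_{k\ge1}W_ku^k/k!$.

We list the connected graphs in which all $n_{ij}+n_{ji}$, $i\neq j$, are even; see Figure~\ref{fig:components}.

\emph{(A) Some pair $i\ne j$ has $n_{ij}=2$, $n_{ji}=0$.} Both edges into $j$ come from $i$. An edge out of $j$ therefore goes to a vertex $i'\notin\{i,j\}$, for which $n_{i'j}=0$, so $n_{ji'}$ is even and equals $2$. The pair $(j,i')$ has the same property as $(i,j)$. Hence $\sigma=\sigma'$ along the orbit of $i$, and the component is a common directed cycle of length $k\ge3$. There are $(k-1)!$ of them, with weight $1$ and sign $+$.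

\emph{(B) Some pair has $n_{ij}=n_{ji}=2$.} The component is $\{i,j\}$, with weight $1+2\tau^2$ and sign $+$.

In all other cases, two distinct vertices joined by an edge have $n_{ij}=n_{ji}=1$; call such a pair a \emph{link}. At each vertex the number of links plus the number of loops is $2$, so the links form a single vertex, a path or a cycle.

\emph{(C) A single vertex with two loops} has weight $m^2+1+\tau$.

\emph{(D) A path of links on $k\ge2$ vertices, with one loop at each end.} A solid loop at an end vertex uses its solid incoming and outgoing edges, so both edges of the first link are dashed. At the next vertex the remaining two edges are solid, and so on. The types alternate, each link is a transposition in $\sigma$ or $\sigma'$, and the sign is $(-1)^{k-1}$. There are $k!/2$ paths, $2$ choices of types, and the weight is $m^2\tau^{k-1}$. The total is $k!\,m^2(-\tau)^{k-1}$.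

\emph{(E) A cycle of links on $k\ge3$ vertices.} There are $(k-1)!/2$ cycles, and the weight is $\tau^k$. If some link has two edges of the same type, the types alternate around the cycle as in (D). Then $k$ is even, there are $2$ choices, and the $k$ transpositions give the sign $+$. Otherwise, if $i\to j$ is solid then $j\to i$ is dashed, so the other link at $j$ carries the solid edge out of $j$ and the dashed edge into $j$. Then $\sigma$ goes around the cycle and $\sigma'=\sigma^{-1}$; there are $2$ orientations and the sign is $+$. The total is $(k-1)!\,\tau^k(1+\mathbf{1}_{k\text{ even}})$.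

Adding up, for all $k\ge1$ (for $k=1$ by (C), for $k=2$ by (B) and (D)),
\[
W_k=k!\,m^2(-\tau)^{k-1}+(k-1)!\,\big[1+\tau^k+\mathbf{1}_{k\text{ even}}\tau^k\big],
\]
and so $\sum_kW_ku^k/k!=\frac{m^2u}{1+\tau u}-\log(1-u)-\log(1-\tau u)-\frac12\log(1-\tau^2u^2)$. Exponentiating gives \eqref{eq:gf}.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,fill,inner sep=1.4pt},>=stealth,shorten >=1pt]
\node[v] (a1) at (0,0) {}; \node[v] (a2) at (1.6,0) {}; \node[v] (a3) at (0.8,1.4) {};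
\path[->] (a1) edge[bend left=14] (a2) (a2) edge[bend left=14] (a3) (a3) edge[bend left=14] (a1);
\path[->,dashed] (a1) edge[bend right=14] (a2) (a2) edge[bend right=14] (a3) (a3) edge[bend right=14] (a1);
\node[v] (b1) at (3.2,0.6) {}; \node[v] (b2) at (4.4,0.6) {}; \node[v] (b3) at (5.6,0.6) {};
\path[->] (b1) edge[out=140,in=220,loop,min distance=8mm] (b1) (b2) edge[bend left=22] (b3) (b3) edge[bend left=22] (b2);
\path[->,dashed] (b3) edge[out=40,in=-40,loop,min distance=8mm] (b3) (b1) edge[bend left=22] (b2) (b2) edge[bend left=22] (b1);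
\node[v] (c1) at (7.1,0) {}; \node[v] (c2) at (8.5,0) {}; \node[v] (c3) at (8.5,1.4) {}; \node[v] (c4) at (7.1,1.4) {};
\path[->] (c1) edge[bend left=14] (c2) (c2) edge[bend left=14] (c1) (c3) edge[bend left=14] (c4) (c4) edge[bend left=14] (c3);
\path[->,dashed] (c2) edge[bend left=14] (c3) (c3) edge[bend left=14] (c2) (c4) edge[bend left=14] (c1) (c1) edge[bend left=14] (c4);
\node[v] (d1) at (9.6,0) {}; \node[v] (d2) at (11.2,0) {}; \node[v] (d3) at (10.4,1.4) {};
\path[->] (d1) edge[bend left=14] (d2) (d2) edge[bend left=14] (d3) (d3) edge[bend left=14] (d1);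
\path[->,dashed] (d2) edge[bend left=14] (d1) (d3) edge[bend left=14] (d2) (d1) edge[bend left=14] (d3);
\end{tikzpicture}
\caption{Connected graphs that contribute to $\mathbb{E}\det(A-m)^2$. Solid edges are $i\to\sigma(i)$, dashed edges are $i\to\sigma'(i)$. From left to right: a common cycle of $\sigma$ and $\sigma'$ (weight $1$); a path of alternating transpositions with a loop at each end (weight $m^2\tau^2$); a cycle of alternating transpositions (weight $\tau^4$); a cycle with $\sigma'=\sigma^{-1}$ (weight $\tau^3$).}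
\label{fig:components}
\end{figure}

For $N=2$ the lemma says $Z_2=W_1^2+W_2=(m^2+1+\tau)^2-2m^2\tau+1+2\tau^2$, which is the expansion of $\mathbb{E}(M_{11}M_{22}-A_{12}A_{21})^2$.

To extract coefficients let $m=\sqrt N\mu$, let $\Phi(u)$ be the right side of \eqref{eq:gf}, $\Phi_0(u)=(1-\tau u)^{-3/2}(1+\tau u)^{-1/2}$, and
\[
E(\rho)=\frac{\mu^2\rho}{1+\tau\rho}-\log\rho,\qquad E(1)=\frac{\mu^2}{1+\tau},\qquad E'(\rho)=\frac{\mu^2}{(1+\tau\rho)^2}-\frac1\rho .
\]
The function $\Phi$ is analytic in $|\tau u|<1$ except for a simple pole at $u=1$. For $|u|=\rho$ with $\rho|\tau|<1$ and $x=\operatorname{Re}u$ we have $\operatorname{Re}\frac u{1+\tau u}=\frac{x+\tau\rho^2}{1+2\tau x+\tau^2\rho^2}$, whose derivative in $x$ has the sign of $1-\tau^2\rho^2>0$. The maximum is at $x=\rho$ and equals $\frac\rho{1+\tau\rho}$. Hence, for $\rho\neq1$,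
\begin{equation}\label{eq:circle}
\max_{|u|=\rho}|\Phi(u)|\,\rho^{-N}\le\frac{e^{NE(\rho)}}{|1-\rho|\,(1-|\tau|\rho)^2}.
\end{equation}
The sign of $E'(1)=\frac{\mu^2}{(1+\tau)^2}-1$ decides whether the pole at $u=1$ governs the coefficient, and it is negative exactly in the bulk.

\emph{In the bulk.} Since $E'(1)<0$ on the compact set $\mathcal{K}_0$ and $E'$ is continuous in $(\tau,\mu,\rho)$, there are $\rho>1$ and $C$ such that $\rho|\tau|\le1-1/C$ and $E(\rho)\le E(1)-1/C$ on $\mathcal{K}_0$. Move the Cauchy contour for the $N$-th coefficient of $\Phi$ from a small circle to $|u|=\rho$. The residue of $\Phi(u)u^{-N-1}$ at $u=1$ is $-e^{NE(1)}\Phi_0(1)$, so \eqref{eq:circle} gives $Z_N(\tau,m,2)/N!=e^{NE(1)}\Phi_0(1)(1+O(e^{-N/C}))$. As $Z_N(0,0,2)=N!$ by \eqref{eq:gram}, uniformly on $\mathcal{K}_0$,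
\begin{equation}\label{eq:two}
\Delta_2=\frac{N\mu^2}{1+\tau}-\frac32\log(1-\tau)-\frac12\log(1+\tau)+O(e^{-N/C}).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(b)]
Now $E'(1)>0$, so $E(\rho)<E(1)$ for some $\rho<1$. Cauchy's estimate on $|u|=\rho$ and \eqref{eq:circle} give $Z_N(\tau,\sqrt N\mu,2)\le CN!\,e^{NE(\rho)}$. Since $N!\,N^{-N}=O(\sqrt Ne^{-N})$, there is $a>0$ such that $\mathbb{E}|\det(A_{N,\tau}-\mu)|^2\le e^{-aN}e^{N(\mu^2/(1+\tau)-1)}$ for large $N$. The function $x\mapsto x^{\ell/2}$ is concave and increasing for $0<\ell\le2$, and convex and decreasing for $\ell<0$. By Jensen's inequality, $\mathbb{E}|\det(A_{N,\tau}-\mu)|^\ell$ is at most, respectively at least, $e^{-a\ell N/2}e^{\frac{N\ell}2(\frac{\mu^2}{1+\tau}-1)}$. The remaining factor $N^{\ell(\ell-1)/4}C_\tau(\ell)$ in \eqref{eq:conj} is a positive constant times a power of $N$.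
\end{proof}

\section{Reduction to one row and one column}\label{sec:interp}

\subsection{Conventions and the key estimate}

Fix $\mathcal{K}_0$, $\ell_0$, $\varepsilon$ as in Theorem~\ref{thm:main}, and $\delta\in(0,\frac1{100})$ with $7\delta<\varepsilon$. Let $\mathcal{K}=\{(t\tau,t\mu):t\in[0,1],\ (\tau,\mu)\in\mathcal{K}_0\}$. It is compact, and it lies in $\mathcal{B}$ because $\mathcal{B}$ is convex and contains $(0,0)$. From now on $m=\sqrt N\mu$. The letter $C$ denotes constants $C\ge1$ that depend only on $\mathcal{K},\ell_0,\delta$ and may change from line to line. All estimates, including those written with $O(\cdot)$, are uniform in $(\tau,\mu)\in\mathcal{K}$, $\ell\in(-1,\ell_0]$ and $N\ge N_0$, where $N_0$ depends only on $\mathcal{K},\ell_0,\delta$. Uniformity as $\ell\downarrow-1$ is needed in order to use \eqref{eq:minusone}, and $\ell_0\ge2$ is needed in order to use \eqref{eq:two}.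

To move from $(0,0)$ to $(\tau,\mu)$ we must vary three parameters of the first row and column: the correlation, the variance of the diagonal entry and its shift. For $(\tau,\mu)\in\mathcal{K}$ and $\theta=(\tau',\varsigma,\mu')$ let
\begin{equation}\label{eq:top}
B_\theta=\begin{pmatrix}\sqrt\varsigma\,\xi_1-\sqrt N\mu'&\big(\tau'v+\sqrt{1-\tau'^2}\,g\big)^{\top}\\ v&A'-m\end{pmatrix},\qquad Z^{\mathrm{top}}(\theta)=\mathbb{E}|\det B_\theta|^\ell,
\end{equation}
where $\xi_1\sim\mathcal{N}(0,1)$, $v$ and $g$ are standard Gaussian vectors in $\mathbb{R}^{N-1}$, $A'$ is $\tau$-elliptic of size $N-1$, and all four are independent. At $\theta_0=(\tau,1+\tau,\mu)$ the matrix $B_{\theta_0}$ has the law of $A-m$. We let $\theta$ range over a ball $\Theta$ around $\theta_0$, of radius depending only on $\mathcal{K}$, on which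
\[
|\tau'|<1,\qquad \varsigma\ge1/C,\qquad \omega:=\frac{1-\tau'^2}{1-\tau^2}\in[\tfrac14,4].
\]
The symbol $\partial$ denotes any one of $\partial_{\tau'},\partial_\varsigma,\partial_{\mu'}$, taken with $(\tau,\mu)$ fixed.

\begin{proposition}\label{prop:quadratic}
For each choice of $\partial$ there are real numbers $\alpha_N,\gamma_N$, depending on $N,\tau,\mu$ but not on $\ell\in(-1,\ell_0]$, such that
\[
\partial\log Z^{\mathrm{top}}\big|_{\theta_0}=\ell\,\alpha_N+\ell^2\gamma_N+O(N^{-3/2+7\delta}).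
\]
\end{proposition}

\subsection{Proof of Theorems~\ref{thm:main} and \ref{thm:complements}(c) from Proposition~\ref{prop:quadratic}}

\begin{lemma}\label{lem:symmetry}
The function $(\tau,m)\mapsto Z_N(\tau,m,\ell)$ is $C^1$, and
\[
\partial_\tau Z_N=\tfrac N2\,\partial_{\tau'}Z^{\mathrm{top}}(\theta_0)+N\,\partial_\varsigma Z^{\mathrm{top}}(\theta_0),\qquad \partial_mZ_N=\sqrt N\,\partial_{\mu'}Z^{\mathrm{top}}(\theta_0).
\]
\end{lemma}

\begin{proof}
Fix $N\ge2$. Let $f$ be the Gaussian density on $N\times N$ matrices in which the pair $(X_{ij},X_{ji})$ is centered with unit variances and its own correlation $\tau_{ij}$, $i<j$, and $X_{ii}$ has mean $-m_i$ and variance $\varsigma_i$, all independent. Let $\Psi=\int|\det X|^\ell f(X)\,dX$. A first derivative of $f$ in the parameters is $f$ times a polynomial of degree at most $2$ in $X$ with locally bounded coefficients. By Lemma~\ref{lem:integrable} and dominated convergence, $\Psi$ is $C^1$. At the symmetric point $\tau_{ij}=\tau$, $\varsigma_i=1+\tau$,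 $m_i=m$, the invariance of $|\det|$ under simultaneous permutation of rows and columns shows that $\partial_{\tau_{ij}}\Psi$, $\partial_{\varsigma_i}\Psi$, $\partial_{m_i}\Psi$ do not depend on the indices. Now $Z_N$ is $\Psi$ restricted to symmetric points, so $\partial_\tau Z_N=\frac{N(N-1)}2\partial_{\tau_{12}}\Psi+N\partial_{\varsigma_1}\Psi$ and $\partial_mZ_N=N\partial_{m_1}\Psi$. And $Z^{\mathrm{top}}$ is $\Psi$ with $\tau_{1j}=\tau'$ ($j\ge2$), $\varsigma_1=\varsigma$, $m_1=\sqrt N\mu'$, so $\partial_{\tau'}Z^{\mathrm{top}}=(N-1)\partial_{\tau_{12}}\Psi$, $\partial_\varsigma Z^{\mathrm{top}}=\partial_{\varsigma_1}\Psi$ and $\partial_{\mu'}Z^{\mathrm{top}}=\sqrt N\partial_{m_1}\Psi$.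
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(\tau,\mu)\in\mathcal{K}_0$ and $\Delta_\ell(t)=\log Z_N(t\tau,t\sqrt N\mu,\ell)-\log Z_N(0,0,\ell)$, a $C^1$ function on $[0,1]$ with $\Delta_\ell(0)=0$ and $\Delta_\ell(1)=\Delta_\ell$. By Lemma~\ref{lem:symmetry},
\[
\Delta_\ell'(t)=N\big(\tfrac\tau2\,\partial_{\tau'}+\tau\,\partial_\varsigma+\mu\,\partial_{\mu'}\big)\log Z^{\mathrm{top}},
\]
where $Z^{\mathrm{top}}$ and $\theta_0$ are those of the point $(t\tau,t\mu)\in\mathcal{K}$. Proposition~\ref{prop:quadratic} gives $\Delta'_\ell(t)=\ell a_N(t)+\ell^2b_N(t)+O(N^{-1/2+7\delta})$ uniformly in $t$, with $a_N,b_N$ independent of $\ell$.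

We eliminate $a_N$ and $b_N$. Let $\ell_1\in(-1,-\frac12]$ and solve $(\ell,\ell^2)=w_1(\ell_1,\ell_1^2)+w_2(2,4)$:
\[
w_1=\frac{\ell(2-\ell)}{\ell_1(2-\ell_1)},\qquad w_2=\frac{\ell(\ell-\ell_1)}{2(2-\ell_1)}.
\]
Both are bounded, because $|\ell_1|\ge\frac12$ and $2-\ell_1\ge\frac52$. So the continuous function $\Delta'_\ell-w_1\Delta'_{\ell_1}-w_2\Delta'_2$ is $O(N^{-1/2+7\delta})$ on $[0,1]$, and integration gives
\[
\Delta_\ell=w_1\Delta_{\ell_1}+w_2\Delta_2+O(N^{-1/2+7\delta})
\]
with an error uniform in $\ell_1$. Let $\ell_1\downarrow-1$ at fixed $N$. Then $w_1\to-\frac{\ell(2-\ell)}3$ and $w_2\to\frac{\ell(\ell+1)}6$. Inserting \eqref{eq:minusone} and \eqref{eq:two}, we find the coefficients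
\begin{align*}
\text{of }\ \frac{N\mu^2}{1+\tau}:&\qquad \frac{\ell(2-\ell)}6+\frac{\ell(\ell+1)}6=\frac\ell2,\\
\text{of }\ \log(1-\tau):&\qquad -\frac32\cdot\frac{\ell(\ell+1)}6=-\frac{\ell(\ell+1)}4,\\
\text{of }\ \log(1+\tau):&\qquad \frac{\ell(2-\ell)}6-\frac{\ell(\ell+1)}{12}=\frac{\ell-\ell^2}4=\frac\ell2-\frac{\ell(\ell+1)}4.
\end{align*}
Hence $\Delta_\ell=\frac{N\ell\mu^2}{2(1+\tau)}+\frac\ell2\log(1+\tau)-\frac{\ell(\ell+1)}4\log(1-\tau^2)+O(N^{-1/2+\varepsilon})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(c)]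
Fix $h\in\mathbb{R}$ and let $\ell=h/\sqrt{\frac12\log N}$, which tends to $0$. By the uniformity in $\ell$ in Corollary~\ref{cor:conj}, the moment generating function at $h$ of the normalized variable is
\[
N^{\ell/4}N^{\ell(\ell-1)/4}C_\tau(\ell)(1+o(1))=N^{\ell^2/4}C_\tau(\ell)(1+o(1))\longrightarrow e^{h^2/2},
\]
because $\frac{\ell^2}4\log N=\frac{h^2}2$ and $C_\tau$ is continuous with $C_\tau(0)=1$. Pointwise convergence of moment generating functions to that of $\mathcal{N}(0,1)$ implies convergence in law.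
\end{proof}

\section{Householder reduction to a Markov chain}\label{sec:chain}

We repeat the step \eqref{eq:toy} for $\tau\ne0$. Two things change. The first row is correlated with the first column $v$, so when $v$ is rotated to $b\mathbf{e}_1$ the first row acquires a shift proportional to $\tau b\,\mathbf{e}_1$. And the row that is added to the first row is correlated with the first column of the smaller matrix, so it cannot be merged with the independent noise; we must record its share. This calls for a state with two coordinates.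

For $z=(c,p)\in[-1,1]\times\mathbb{R}$ let $M_n(z)$ be the matrix $A_n-m$, with $A_n$ $\tau$-elliptic of size $n$, whose first row is replaced by
\begin{equation}\label{eq:row}
c\,\operatorname{row}_1(A_n-m)+\sqrt{1-\tau^2}\sqrt{1-c^2}\,\tilde g+\sqrt Np\,\mathbf{e}_1,
\end{equation}
where $\tilde g$ is an independent standard Gaussian vector in $\mathbb{R}^n$. Put $F_n(z)=\mathbb{E}|\det M_n(z)|^\ell$ and
\[
\mathsf{s}(c)^2=c^2(1+\tau)+(1-\tau^2)(1-c^2)=1-\tau^2+\tau(1+\tau)c^2 .
\]
This is a convex combination of $1+\tau$ and $1-\tau^2$, so $1/C\le\mathsf{s}(c)\le C$, and all derivatives of $\mathsf{s}$ are bounded on $[-1,1]$. Write the off-diagonal part of the first row of $A_n$ as $\tau v+\sqrt{1-\tau^2}\,g'$, where $v$ is the off-diagonal part of the first column and $g'$ is standard and independent of $v$. The combination of $g'$ with weight $c$ and of the last $n-1$ coordinates of $\tilde g$ with weight $\sqrt{1-c^2}$ is a standard Gaussian vector $g$, and the first entry of \eqref{eq:row}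 has mean $\sqrt Np-cm$ and variance $\mathsf{s}(c)^2$. Thus
\begin{equation}\label{eq:block}
M_n(z)\overset{d}{=}\begin{pmatrix}\sqrt Np-cm+\mathsf{s}(c)\xi&\big(c\tau v+\sqrt{1-\tau^2}\,g\big)^{\top}\\ v&A'-m\end{pmatrix}
\end{equation}
with $\xi,v,g$ standard Gaussian, $A'$ $\tau$-elliptic of size $n-1$, all independent. This law is nondegenerate, so $0<F_n(z)<\infty$ by Lemma~\ref{lem:integrable}. The matrices \eqref{eq:top} and \eqref{eq:block} have the same form, and one lemma covers both.

\begin{lemma}\label{lem:step}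
Let $n\ge2$, $\lambda\in\mathbb{R}$, $\omega>0$. Let $y$ be a real random variable, $v,g$ standard Gaussian vectors in $\mathbb{R}^{n-1}$ and $A'$ $\tau$-elliptic of size $n-1$, all independent, and
\[
W=\begin{pmatrix}y&\big(\lambda v+\sqrt{\omega(1-\tau^2)}\,g\big)^{\top}\\ v&A'-m\end{pmatrix}.
\]
Put $b=|v|$, $V=-y/b$, $R=\sqrt{\omega+V^2}$ and $z'=\big(V/R,\ \lambda b/(\sqrt NR)\big)$. Then $|\det W|=bR\,|\det M'|$, where, given $(y,b)$, the matrix $M'$ has the law of $M_{n-1}(z')$. In particular $\mathbb{E}|\det W|^\ell=\mathbb{E}[(bR)^\ell F_{n-1}(z')]$.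
\end{lemma}

\begin{proof}
Let $O$ be the Householder reflection that exchanges $v$ and $b\mathbf{e}_1$, that is, the reflection in the hyperplane orthogonal to $v-b\mathbf{e}_1$, and let $\tilde A=OA'O^{\top}$. Given $(y,v)$, the vector $Og$ is standard Gaussian, $\tilde A$ is $\tau$-elliptic, and they are independent; so the pair $(Og,\tilde A)$ is independent of $(y,v)$. Conjugation by $1\oplus O$ preserves the determinant. It turns the first column into $(y,b,0,\dots,0)$, the rest of the first row into $\lambda b\mathbf{e}_1+\sqrt{\omega(1-\tau^2)}\,Og$, and the lower right block into $\tilde A-m$. Add $V$ times the second row to the first and expand along the first column, which is now $(0,b,0,\dots,0)$. We get $|\det W|=b|\det\tilde W|$, where $\tilde W$ is $\tilde A-m$ with first row replaced by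
\[
V\operatorname{row}_1(\tilde A-m)+\sqrt{1-\tau^2}\sqrt\omega\,Og+\lambda b\,\mathbf{e}_1 .
\]
Divide this row by $R$. With $c'=V/R$ we have $\sqrt{1-c'^2}=\sqrt\omega/R$, so the result has the form \eqref{eq:row} with state $z'$.
\end{proof}

Let $K$ be an integer with $2K\le N/2$, fixed in \eqref{eq:K}. Let $b_k\sim\chi_{N-k}$ and $\xi_k\sim\mathcal{N}(0,1)$, $1\le k\le2K$, be independent, and let $\beta_k=b_k/\sqrt N$, $\nu_k=\xi_k/\sqrt N$. Define
\[
V(z;\nu,\beta)=\frac{\mu c-p-\mathsf{s}(c)\nu}{\beta},\qquad T(z;\nu,\beta)=\Big(\frac V{\sqrt{1+V^2}},\ \frac{\tau\beta c}{\sqrt{1+V^2}}\Big),\qquad T_k=T(\cdot\,;\nu_k,\beta_k).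
\]
Lemma~\ref{lem:step} applied to \eqref{eq:block}, with $\lambda=c\tau$ and $\omega=1$, gives
\begin{equation}\label{eq:onestep}
F_{N-k+1}(z)=N^{\ell/2}\,\mathbb{E}\Big[\big(\beta_k\sqrt{1+V(z;\nu_k,\beta_k)^2}\big)^\ell F_{N-k}(T_k(z))\Big].
\end{equation}
For \eqref{eq:top} we take $\lambda=\tau'$ and $\omega=(1-\tau'^2)/(1-\tau^2)$, and define the chain
\begin{gather*}
V_1=\frac{\mu'-\sqrt\varsigma\,\nu_1}{\beta_1},\qquad R_1=\sqrt{\omega+V_1^2},\qquad z_2=\Big(\frac{V_1}{R_1},\frac{\tau'\beta_1}{R_1}\Big),\\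
V_k=V(z_k;\nu_k,\beta_k),\qquad R_k=\sqrt{1+V_k^2},\qquad z_{k+1}=T_k(z_k)\qquad(k\ge2),
\end{gather*}
with coordinates $z_k=(c_k,p_k)$. Iterating \eqref{eq:onestep} we obtain, for every $\theta\in\Theta$,
\begin{equation}\label{eq:rep1}
Z^{\mathrm{top}}(\theta)=N^{\ell K/2}F_{N-K}(0)\,\mathbb{E}\big[e^{\ell L}f\big],\qquad L=\sum_{k=1}^K\log(\beta_kR_k),\qquad f=\frac{F_{N-K}(z_{K+1})}{F_{N-K}(0)},
\end{equation}
where $F_{N-K}(0)$ and the noise do not depend on $\theta$. We shall also run the chain for $K$ further steps from a given point $z$: with $\zeta_{K+1}(z)=z$ and $\zeta_{k+1}(z)=T_k(\zeta_k(z))$,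
\begin{equation}\label{eq:rep2}
\begin{aligned}
F_{N-K}(z)&=N^{\ell K/2}\,\mathbb{E}\big[e^{\ell\Lambda(z)}F_{N-2K}(\zeta_{2K+1}(z))\big],\\
\Lambda(z)&=\sum_{k=K+1}^{2K}\Big(\log\beta_k+\tfrac12\log\big(1+V(\zeta_k(z);\nu_k,\beta_k)^2\big)\Big).
\end{aligned}
\end{equation}
A dot denotes the derivative $\partial$ in $\theta$ at fixed noise. Writing $\nabla V_k$ for the gradient of $V(\cdot\,;\nu_k,\beta_k)$ at $z_k$, we have
\begin{equation}\label{eq:dots}
\dot z_{k+1}=DT_k(z_k)\dot z_k,\qquad \dot L=\frac{\dot R_1}{R_1}+\sum_{k=2}^K\frac{V_k\,\nabla V_k\cdot\dot z_k}{1+V_k^2},\qquad \dot f=\frac{\nabla F_{N-K}(z_{K+1})\cdot\dot z_{K+1}}{F_{N-K}(0)}.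
\end{equation}
In \eqref{eq:rep1}, $L$ is explicit and independent of $\ell$, while $f$ is as unknown as the moment we started from. The task is to show that $f$ is negligible in the logarithmic derivative.

\section{Polynomial bounds for $F_n$}\label{sec:crude}

The contraction of the chain will make $\dot z_{K+1}$ smaller than any prescribed power of $N$. It is therefore enough to know that $\nabla F_n/F_n(0)$ is bounded by some power of $N$. The bound must be uniform as $\ell\downarrow-1$, where $F_n$ itself blows up like $1/(\ell+1)$. We isolate this factor by integrating out the first row, which enters the determinant linearly.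

Let $\varphi$ be the standard normal density and $\mathcal{M}_\ell(x)=\mathbb{E}|x+\xi|^\ell=\int|y|^\ell\varphi(y-x)\,dy$, a smooth function of $x$. We claim that
\begin{align}
\mathcal{M}_\ell(x)+|\mathcal{M}_\ell'(x)|&\le C(1+|x|)^{\ell_0}\mathcal{M}_\ell(0)&&(x\in\mathbb{R}),\label{eq:Mup}\\
\mathcal{M}_\ell(x)&\ge C^{-1}\varphi(1+Q)\,\mathcal{M}_\ell(0)&&(|x|\le Q).\label{eq:Mlow}
\end{align}
The left side of \eqref{eq:Mup} is at most $\int|y|^\ell(1+|y-x|)\varphi(y-x)\,dy$. The part $|y|\le1$ is at most $C\int_{-1}^1|y|^\ell dy=\frac{2C}{\ell+1}$, and the part $|y|>1$, where $|y|^\ell\le(|x|+|y-x|)^{\ell_0}$, is at most $C(1+|x|)^{\ell_0}$. Keeping only $|y|\le1$ gives $\mathcal{M}_\ell(x)\ge\frac{2\varphi(1+|x|)}{\ell+1}$. As $\ell+1\le\ell_0+1$, the two bounds at $x=0$ give $\frac{1}{C(\ell+1)}\le\mathcal{M}_\ell(0)\le\frac C{\ell+1}$, and both claims follow.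

\begin{lemma}\label{lem:crude}
Let $C_1=\ell_0+1$ and $N/2\le n\le N$. Then $F_n$ is $C^1$ on $[-1,1]\times\mathbb{R}$ and
\[
F_n(z)+|\nabla F_n(z)|\le N^{C_1}(1+|p|)^{C_1}F_n(0).
\]
For each $C_0$ there is $C_0'$, depending only on $C_0,\mathcal{K},\ell_0$, such that $F_n(z)\ge F_n(0)/C_0'$ whenever $|z|\le C_0N^{-1/2}$.
\end{lemma}

\begin{proof}
Use \eqref{eq:block}. Almost surely $A'-m$ is invertible; let $w=(A'-m)^{-1}v$. By the Schur complement formula, $\det M_n(z)$ is $\det(A'-m)$ times
\[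
\sqrt Np-cm+\mathsf{s}(c)\xi-\big(c\tau v+\sqrt{1-\tau^2}\,g\big)\cdot w .
\]
Given $(A',v)$ this is Gaussian with variance $S^2=\mathsf{s}(c)^2+(1-\tau^2)|w|^2$ and mean $Sx$, where $x=S^{-1}(\sqrt Np-c(m+\tau v\cdot w))$. Hence
\begin{equation}\label{eq:schur}
F_n(z)=\mathbb{E}\big[|\det(A'-m)|^\ell S^\ell\mathcal{M}_\ell(x)\big].
\end{equation}
We have $C^{-1}(1+|w|^2)\le S^2\le C(1+|w|^2)$. With $b=|v|$, $|v\cdot w|\le b|w|\le CbS$, so
\begin{equation}\label{eq:xbound}
|x|\le C\big(\sqrt N|p|+|c|(\sqrt N+b)\big).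
\end{equation}
The derivatives $\partial_c\log S=\tau(1+\tau)c/S^2$, $\partial_px=\sqrt N/S$ and $\partial_cx=-S^{-1}(m+\tau v\cdot w)-x\,\partial_c\log S$ are bounded by $C(\sqrt N(1+|p|)+b)$, and so is $1+|x|$.

These bounds involve $b$, which also enters $S$ through $w$. To separate them let $\rho=|(A'-m)^{-1}(v/b)|$, so that $|w|=b\rho$, and $\vartheta=\max(b^2/n,n/b^2)\ge1$. The length $b\sim\chi_{n-1}$ is independent of $A'$ and of the direction $v/b$, so $\vartheta$ is independent of $(A',\rho)$. Also $\vartheta^{-1}(1+n\rho^2)\le1+|w|^2\le\vartheta(1+n\rho^2)$, and therefore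
\[
(C\vartheta)^{-\ell_0/2}(1+n\rho^2)^{\ell/2}\le S^\ell\le(C\vartheta)^{\ell_0/2}(1+n\rho^2)^{\ell/2}.
\]
By \eqref{eq:chimoment} and \eqref{eq:chiconc}, $\mathbb{E}\vartheta^{\ell_0+1}\le C$ and $\mathbb{P}(\vartheta\le2)\ge\frac12$. Put $\mathcal{X}=\mathbb{E}|\det(A'-m)|^\ell(1+n\rho^2)^{\ell/2}$. At $z=0$ we have $x=0$, and restricting \eqref{eq:schur} to $\{\vartheta\le2\}$ gives $\mathcal{M}_\ell(0)\mathcal{X}\le CF_n(0)<\infty$.

Since $b\le\sqrt{N\vartheta}$, we have $\sqrt N(1+|p|)+b\le2\sqrt{N\vartheta}\,(1+|p|)$. By \eqref{eq:Mup}, the integrand in \eqref{eq:schur} and its first derivatives in $(c,p)$ are bounded by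
\[
C\,N^{C_1/2}(1+|p|)^{C_1}\mathcal{M}_\ell(0)\;\vartheta^{\ell_0+1}\,|\det(A'-m)|^\ell(1+n\rho^2)^{\ell/2}.
\]
This is integrable, locally uniformly in $z$, so $F_n$ is $C^1$ and may be differentiated under the expectation. The expectation of the bound is at most $CN^{C_1/2}(1+|p|)^{C_1}\mathcal{M}_\ell(0)\mathcal{X}$, which proves the upper bound for $N\ge N_0$. At $z=0$ the factor $N^{C_1/2}$ is absent and $F_n(0)\le C\mathcal{M}_\ell(0)\mathcal{X}$. For the lower bound restrict \eqref{eq:schur} to $\{\vartheta\le2\}$. There $b\le\sqrt{2N}$, so $|z|\le C_0N^{-1/2}$ and \eqref{eq:xbound} give $|x|\le CC_0$, and \eqref{eq:Mlow} gives $F_n(z)\ge\mathcal{M}_\ell(0)\mathcal{X}/C_0''\ge F_n(0)/C_0'$.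
\end{proof}

\section{Contraction in the bulk}\label{sec:contraction}

\subsection{The noise-free chain}

Let $\bar T=T(\cdot\,;0,1)$. Then $\bar T(0)=0$, and the linearization at $0$ is
\[
J=D\bar T(0)=\begin{pmatrix}\mu&-1\\ \tau&0\end{pmatrix},
\]
with characteristic polynomial $P(x)=x^2-\mu x+\tau$. This is where the bulk condition enters the chain: \emph{both roots of $P$ lie in the open unit disk if and only if $(\tau,\mu)\in\mathcal{B}$.} Indeed, $\mathcal{B}$ is defined by $|\tau|<1$, $P(1)>0$, $P(-1)>0$, and these inequalities hold if the roots are in the disk, since $\tau$ is their product. Conversely, assume them. Nonreal roots have modulus $\sqrt\tau<1$. Real roots lie in the same component of $\mathbb{R}\setminus\{\pm1\}$, and $|\tau|<1$ leaves only $(-1,1)$.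

The matrix $J$ need not contract the Euclidean norm, so we use an adapted one. By compactness there is $r_0<1$ that exceeds the spectral radius of $J$ for all $(\tau,\mu)\in\mathcal{K}$, and $J^j=\frac1{2\pi i}\oint_{|\lambda|=r_0}\lambda^j(\lambda-J)^{-1}d\lambda$ gives $\|J^j\|\le Cr_0^j$. Fix $r_1\in(r_0,1)$ and put
\[
|z|_*=\sum_{j\ge0}r_1^{-j}|J^jz|,\qquad r=\frac{1+r_1}2 .
\]
Then $|z|\le|z|_*\le C|z|$ and $|Jz|_*=r_1(|z|_*-|z|)\le r_1|z|_*$. We write $\|\cdot\|_*$ for the operator norm induced by $|\cdot|_*$. We can now fix the number of steps: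
\begin{equation}\label{eq:K}
K=\lceil D\log N\rceil,\qquad D=\frac{C_1+11}{\log(1/r)},\qquad\text{so that}\qquad r_0^K\le r^K\le N^{-C_1-11}.
\end{equation}
The number $K$ does not depend on $\ell$, and $C^K\le N^{C'}$ for another constant $C'$.

The chain starts far from $0$, where the linearization says nothing. Without noise it can be solved, as in \eqref{eq:toyfree}. Bars denote quantities at $\theta_0$ with $\nu_k=0$, $\beta_k=1$.

\begin{lemma}\label{lem:free}
Let $h_0=0$, $h_1=1$, $h_{k+1}=\mu h_k-\tau h_{k-1}$ and $\Sigma_k=\sum_{j\le k}h_j^2$. Then $\bar z_k=(h_k,\tau h_{k-1})/\sqrt{\Sigma_k}$ for $k\ge2$ and $\bar L=\frac12\log\Sigma_{K+1}$. Moreover $|\bar z_k|\le Cr_0^k$ and $0\le\bar L\le C$.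
\end{lemma}

\begin{proof}
At $\theta_0$ we have $\omega=1$, $\bar V_1=\mu=h_2$, $\bar R_1^2=1+\mu^2=\Sigma_2$ and $\bar z_2=(\mu,\tau)/\sqrt{\Sigma_2}$. If the formula holds for $k$, then $\bar V_k=(\mu h_k-\tau h_{k-1})/\sqrt{\Sigma_k}=h_{k+1}/\sqrt{\Sigma_k}$, so $\bar R_k^2=\Sigma_{k+1}/\Sigma_k$ and $\bar z_{k+1}=(h_{k+1},\tau h_k)/\sqrt{\Sigma_{k+1}}$. The product of the $\bar R_k^2$ telescopes to $\Sigma_{K+1}$. Finally $(h_k,\tau h_{k-1})^{\top}=J^{k-1}(1,0)^{\top}$, so $|h_k|+|\tau h_{k-1}|\le Cr_0^k$ and $1\le\Sigma_k\le C$.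
\end{proof}

\subsection{The good event}

Let
\[
\mathcal{E}=\big\{|\xi_k|\le N^\delta,\ |\beta_k-1|\le N^{-1/2+\delta}\ \text{ for }1\le k\le2K\big\}.
\]
This event depends neither on $\theta$ nor on $\ell$. By \eqref{eq:chiconc}, $|\mathbb{E}b_k-\sqrt N|\le(2K+1)/\sqrt N\le\frac12N^\delta$, so $\mathbb{P}(|b_k-\sqrt N|>N^\delta)\le2e^{-N^{2\delta}/8}$, and the same bound holds for $\mathbb{P}(|\xi_k|>N^\delta)$. Hence $\mathbb{P}(\mathcal{E}^c)\le8Ke^{-N^{2\delta}/8}\le e^{-N^\delta}$.

The derivative of $T$ in $z$ is given by $\nabla V=(\mu-\mathsf{s}'(c)\nu,-1)/\beta$ and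
\begin{equation}\label{eq:DT}
\nabla\frac V{\sqrt{1+V^2}}=\frac{\nabla V}{(1+V^2)^{3/2}},\qquad \nabla\frac{\tau\beta c}{\sqrt{1+V^2}}=\frac{\tau\beta\,(1,0)}{\sqrt{1+V^2}}-\frac{\tau\beta cV\,\nabla V}{(1+V^2)^{3/2}}.
\end{equation}

\begin{lemma}\label{lem:contract}
There is $\eta\in(0,\frac12]$, depending only on $\mathcal{K}$, such that on $\mathcal{E}$, for all $k\le2K$ and all $z,z'$ in the ball $\mathcal{U}=\{|z|_*\le\eta\}$,
\[
\|DT_k(z)\|_*\le r,\qquad |T_k(z)-T_k(z')|_*\le r|z-z'|_*,\qquad |T_k(z)|_*\le r|z|_*+CN^{-1/2}|\xi_k|,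
\]
and $T_k(\mathcal{U})\subset\mathcal{U}$. Also $\|D\bar T(z)\|_*\le r$ on $\mathcal{U}$.
\end{lemma}

\begin{proof}
On $\mathcal{E}$, for $|z|\le\eta$, we have $|V|\le C(\eta+N^{-1/2+\delta})$ and $|\nabla V-(\mu,-1)|\le CN^{-1/2+\delta}$. By \eqref{eq:DT}, $\|DT_k(z)-J\|\le C(V^2+|c||V|+N^{-1/2+\delta})\le C(\eta^2+N^{-1/2+\delta})$, and $\|D\bar T(z)-J\|\le C\eta^2$. Since $\|J\|_*\le r_1$ and the norms are equivalent, choosing $\eta$ small and then $N_0$ large makes both perturbations smaller than $r-r_1$ in $\|\cdot\|_*$. The second inequality follows by integrating along the segment, as $\mathcal{U}$ is convex. The third follows from it and $|T_k(0)|\le|V(0;\nu_k,\beta_k)|=\mathsf{s}(0)|\nu_k|/\beta_k$. Finally $r\eta+CN^{-1/2+\delta}\le\eta$.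
\end{proof}

\subsection{Outside the good event}

The probability of $\mathcal{E}^c$ is smaller than any power of $N$, so it suffices to bound the integrands by a variable whose second moment is a power of $N$. This is possible because $K$ is logarithmic.

\begin{lemma}\label{lem:bad}
There is a random variable $\Xi$, independent of $\theta$, $z$ and $\ell$, with $\mathbb{E}\Xi<\infty$ and $\mathbb{E}[\Xi\mathbf{1}_{\mathcal{E}^c}]\le N^{-10}$, such that for all $\theta\in\Theta$ and $|z|\le1$,
\[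
e^{\ell L}f+\big|\partial(e^{\ell L}f)\big|\le\Xi,\qquad e^{\ell\Lambda(z)}\,\frac{F_{N-2K}(\zeta_{2K+1}(z))}{F_{N-2K}(0)}\le\Xi .
\]
\end{lemma}

\begin{proof}
Let $Y_k=(1+\beta_k)(1+\beta_k^{-1})(1+|\xi_k|)\ge1$; each of $\beta_k$, $\beta_k^{-1}$, $(1+|\xi_k|)/\beta_k$ and $1+|\xi_k|$ is at most $Y_k$. The following bounds hold without restriction on the noise.

\emph{One step.} For $|c|\le1$, $\beta_k|\nabla V|\le C(1+|\xi_k|)$, so $|\nabla V|\le CY_k$. Since $|V|(1+V^2)^{-3/2}\le1$, \eqref{eq:DT} gives $\|DT_k\|\le CY_k$.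

\emph{The first step.} We have $|V_1|+|\dot V_1|\le CY_1$, $|\dot\omega|\le C$, $\frac12\le R_1\le CY_1$ and $|V_1|\le R_1$. Hence $|\dot R_1|=|\frac12\dot\omega+V_1\dot V_1|/R_1\le CY_1$, $|\dot c_2|\le|\dot V_1|/R_1+|\dot R_1|/R_1\le CY_1$, $|p_2|\le2\beta_1$ and $|\dot p_2|\le\beta_1/R_1+\beta_1|\dot R_1|/R_1^2\le CY_1^2$.

\emph{Later steps.} For $k\ge3$, $|p_k|\le\beta_{k-1}$. So for $k\ge2$, $|V_k|\le C(1+\beta_{k-1}+|\xi_k|)/\beta_k\le CY_{k-1}Y_k$ and $1\le R_k\le CY_{k-1}Y_k$. By \eqref{eq:dots}, $|\dot z_k|\le C^K\prod_{j<k}Y_j^2$.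

It follows that $e^{|L|}\le C^K\prod_{k\le K}Y_k^3$, and, by \eqref{eq:dots} and $|V|/(1+V^2)\le1$, that $|\dot L|\le KC^K\prod_{k\le K}Y_k^2$. Lemma~\ref{lem:crude} with $|p_{K+1}|\le Y_K$ gives $f+|\dot f|\le N^{C_1}C^K\prod_{k\le K}Y_k^{C}$. Since $\partial(e^{\ell L}f)=e^{\ell L}(\ell\dot Lf+\dot f)$, the first inequality holds with $\Xi=N^{C}\prod_{k\le2K}Y_k^{C}$. For the chain $\zeta_k(z)$, the first step has $|V|\le CY_{K+1}$ because $|z|\le1$, and the later steps obey the bounds above; so $e^{|\Lambda(z)|}\le C^K\prod_{K<k\le2K}Y_k^3$, and Lemma~\ref{lem:crude}, with second coordinate of $\zeta_{2K+1}(z)$ at most $Y_{2K}$ in absolute value, gives the second inequality with the same $\Xi$.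

The $Y_k$ are independent, and $\mathbb{E}Y_k^a\le C_a$ for each fixed $a$ by \eqref{eq:chimoment}, since $N-k\ge N/2$. So $\mathbb{E}\Xi^2\le N^{C}C^{2K}\le N^{C'}$, and the Cauchy--Schwarz inequality gives $\mathbb{E}[\Xi\mathbf{1}_{\mathcal{E}^c}]\le N^{C'/2}e^{-N^\delta/2}\le N^{-10}$.
\end{proof}

\section{Flatness of $F_{N-K}$ near the origin}\label{sec:flat}

After $K$ steps the derivative $\dot z_{K+1}$ is negligible, but $z_{K+1}$ is not: the noise keeps it of order $N^{-1/2}$. The factor $f=F_{N-K}(z_{K+1})/F_{N-K}(0)$ depends on $\ell$ in an unknown way and is correlated with $\dot L$. If $f-1$ were of order $N^{-1/2}$, this correlation would be of order $N^{-1}$, as large as the terms we want to keep. Lemma~\ref{lem:crude} is far too weak at this scale. We run the chain for $K$ more steps, from $z$ and from $0$ with the same noise. The endpoints merge, and the weights depend on the state only through $V^2$, which is of order $N^{-1}$.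

\begin{lemma}\label{lem:flat}
For $|z|\le N^{-1/2+2\delta}$ we have $\big|F_{N-K}(z)/F_{N-K}(0)-1\big|\le CN^{-1+5\delta}$.
\end{lemma}

\begin{proof}
Write $F=F_{N-2K}$ and $H(z)=\mathbb{E}[e^{\ell\Lambda(z)}F(\zeta_{2K+1}(z))\mathbf{1}_{\mathcal{E}}]$. By \eqref{eq:rep2} and Lemma~\ref{lem:bad},
\begin{equation}\label{eq:FH}
\big|N^{-\ell K/2}F_{N-K}(z)-H(z)\big|\le N^{-10}F(0),
\end{equation}
and the same holds at $z=0$. We work on $\mathcal{E}$. Both chains start in $\mathcal{U}$, and the third bound of Lemma~\ref{lem:contract} gives $|\zeta_k(z)|+|\zeta_k(0)|\le CN^{-1/2+2\delta}$ for all $k$. Hence $V^2\le CN^{-1+4\delta}$ at every step of both chains. The terms $\log\beta_k$ cancel in the difference of the weights, so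
\[
|\Lambda(z)-\Lambda(0)|\le CKN^{-1+4\delta}\le N^{-1+5\delta},\qquad |\Lambda(z)|+|\Lambda(0)|\le CKN^{-1/2+\delta}\le1 .
\]
By the second bound of Lemma~\ref{lem:contract} and \eqref{eq:K}, $|\zeta_{2K+1}(z)-\zeta_{2K+1}(0)|\le r^K|z|_*\le N^{-C_1-10}$. Lemma~\ref{lem:crude} and the mean value theorem give $|F(\zeta_{2K+1}(z))-F(\zeta_{2K+1}(0))|\le CN^{-10}F(0)$. Writing the difference of the integrands as
\[
\big(e^{\ell\Lambda(z)}-e^{\ell\Lambda(0)}\big)F(\zeta_{2K+1}(0))+e^{\ell\Lambda(z)}\big(F(\zeta_{2K+1}(z))-F(\zeta_{2K+1}(0))\big),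
\]
we obtain
\begin{equation}\label{eq:HH}
|H(z)-H(0)|\le CN^{-1+5\delta}H(0)+CN^{-10}F(0).
\end{equation}
The errors in \eqref{eq:FH} and \eqref{eq:HH} are measured against $F(0)$, so we need $F(0)\le CH(0)$. On $\mathcal{E}$, iterating the third bound of Lemma~\ref{lem:contract} from $0$ gives $|\zeta_{2K+1}(0)|\le CN^{-1/2}\sum_{j<K}r^j|\xi_{2K-j}|$. The sum has mean at most $(1-r)^{-1}$, so by Markov's inequality it exceeds $4(1-r)^{-1}$ with probability at most $\frac14$. Thus, with probability at least $\frac12$, the event $\mathcal{E}$ holds and $|\zeta_{2K+1}(0)|\le C_0N^{-1/2}$ for a constant $C_0$. There $e^{\ell\Lambda(0)}\ge e^{-\ell_0}$ and $F(\zeta_{2K+1}(0))\ge F(0)/C_0'$ by Lemma~\ref{lem:crude}. Hence $F(0)\le CH(0)$, and \eqref{eq:FH} and \eqref{eq:HH} show that $N^{-\ell K/2}F_{N-K}(z)$ and $N^{-\ell K/2}F_{N-K}(0)$ both equal $H(0)(1+O(N^{-1+5\delta}))$.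
\end{proof}

\section{Proof of Proposition~\ref{prop:quadratic}}\label{sec:proofprop}

All quantities are evaluated at $\theta_0$, where $\omega=1$. Let $\dot{\bar z}_k$ and $\dot{\bar L}$ be the values of $\dot z_k$ and $\dot L$ at $\nu_k=0$, $\beta_k=1$; they are deterministic and satisfy \eqref{eq:dots} with bars. We first show that on $\mathcal{E}$ the chain and its derivative follow their noise-free versions.

\begin{lemma}\label{lem:compare}
On $\mathcal{E}$,
\begin{gather*}
|L-\bar L|\le N^{-1/2+2\delta},\qquad |\dot L-\dot{\bar L}|\le N^{-1/2+2\delta},\qquad |L|+|\dot L|\le C,\\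
|z_{K+1}|\le N^{-1/2+2\delta},\qquad |\dot z_{K+1}|\le N^{-C_1-10}.
\end{gather*}
\end{lemma}

\begin{proof}
Put $\epsilon_N=N^{-1/2+\delta}$, so that $|\nu_k|+|\beta_k-1|\le2\epsilon_N$ on $\mathcal{E}$. The functions $V$ and $T$ have bounded derivatives of order up to $2$ on the compact convex set $\mathcal{Q}=\{|c|\le1,\ |p|\le2,\ |\nu|\le1,\ |\beta-1|\le\frac12\}$. This set contains all points $(z_k,\nu_k,\beta_k)$ and $(\bar z_k,0,1)$, $k\ge2$, because $R_k\ge1$ gives $|p_k|\le\beta_{k-1}\le\frac32$. Hence, for $k\ge2$, $|V_k|+|\nabla V_k|+\|DT_k(z_k)\|\le C$, the same holds with bars, $|T_k(\bar z_k)-\bar T(\bar z_k)|\le C\epsilon_N$, and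
\begin{multline}\label{eq:lip}
|z_{k+1}-\bar z_{k+1}|+|V_k-\bar V_k|+|\nabla V_k-\nabla\bar V_k|+\|DT_k(z_k)-D\bar T(\bar z_k)\|\\ \le C\big(|z_k-\bar z_k|+\epsilon_N\big).
\end{multline}
The quantities $z_2$, $\dot z_2$, $\log R_1$, $\dot R_1/R_1$ are smooth functions of $(\nu_1,\beta_1,\tau,\mu)$ for $|\nu_1|\le1$, $|\beta_1-1|\le\frac12$, $(\tau,\mu)\in\mathcal{K}$. So they are bounded and differ from their noise-free values by at most $C\epsilon_N$. For the derivatives we use
\begin{equation}\label{eq:dotdiff}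
\dot z_{k+1}-\dot{\bar z}_{k+1}=DT_k(z_k)(\dot z_k-\dot{\bar z}_k)+\big(DT_k(z_k)-D\bar T(\bar z_k)\big)\dot{\bar z}_k .
\end{equation}

By Lemma~\ref{lem:free} there is $k_0$, depending only on $\mathcal{K}$, with $|\bar z_k|_*\le\eta/2$ for $k\ge k_0$. Up to time $k_0$ there is no contraction, but only a bounded number of steps: \eqref{eq:lip} and \eqref{eq:dotdiff} give $|z_k-\bar z_k|+|\dot z_k-\dot{\bar z}_k|\le C\epsilon_N$ and $|\dot z_k|+|\dot{\bar z}_k|\le C$ for $k\le k_0$. In particular $z_{k_0}\in\mathcal{U}$, and by Lemma~\ref{lem:contract} both chains stay in $\mathcal{U}$ for $k\ge k_0$. For such $k$,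
\[
|z_{k+1}-\bar z_{k+1}|_*\le|T_k(z_k)-T_k(\bar z_k)|_*+|T_k(\bar z_k)-\bar T(\bar z_k)|_*\le r|z_k-\bar z_k|_*+C\epsilon_N,
\]
so $|z_k-\bar z_k|\le C\epsilon_N$ for all $k\le K+1$. Also $|\dot z_{k+1}|_*\le r|\dot z_k|_*$ and $|\dot{\bar z}_{k+1}|_*\le r|\dot{\bar z}_k|_*$, so $|\dot z_k|+|\dot{\bar z}_k|\le Cr^k$. Then \eqref{eq:dotdiff} and \eqref{eq:lip} give $|\dot z_{k+1}-\dot{\bar z}_{k+1}|_*\le r|\dot z_k-\dot{\bar z}_k|_*+C\epsilon_N$, so $|\dot z_k-\dot{\bar z}_k|\le C\epsilon_N$ for all $k\le K+1$.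

Now compare $L$ in \eqref{eq:rep1} and $\dot L$ in \eqref{eq:dots} with $\bar L$ and $\dot{\bar L}$ term by term. Each term is a Lipschitz function of the bounded quantities $\beta_k$, $V_k$, $\nabla V_k$, $\dot z_k$, each of which is within $C\epsilon_N$ of its noise-free value. There are $K$ terms, and $CK\epsilon_N\le N^{-1/2+2\delta}$. This proves the first two bounds. Next, $|L|\le\bar L+1\le C$ by Lemma~\ref{lem:free}, and $|\dot L|\le C+C\sum_kr^k\le C$. Finally, by \eqref{eq:K}, $|z_{K+1}|\le Cr_0^K+C\epsilon_N\le N^{-1/2+2\delta}$ and $|\dot z_{K+1}|\le Cr^K\le N^{-C_1-10}$.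
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:quadratic}]
On $\mathcal{E}$, Lemmas~\ref{lem:flat} and \ref{lem:compare} give $f=1+O(N^{-1+5\delta})$, and \eqref{eq:dots} with Lemmas~\ref{lem:crude} and \ref{lem:compare} gives $|\dot f|\le CN^{C_1}N^{-C_1-10}=CN^{-10}$. By Lemma~\ref{lem:bad}, the bound $\Xi$ is integrable and independent of $\theta\in\Theta$, so \eqref{eq:rep1} may be differentiated under the expectation, and $\mathcal{E}^c$ contributes $O(N^{-10})$ to $\mathbb{E}[e^{\ell L}f]$ and to its derivative. With $\mathbb{E}_{\mathcal{E}}=\mathbb{E}[\,\cdot\mid\mathcal{E}]$,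
\[
\partial\log Z^{\mathrm{top}}=\frac{\mathbb{E}[e^{\ell L}(\ell\dot Lf+\dot f)]}{\mathbb{E}[e^{\ell L}f]}=\frac{\ell\,\mathbb{E}_{\mathcal{E}}[e^{\ell L}f\dot L]+O(N^{-10})}{\mathbb{E}_{\mathcal{E}}[e^{\ell L}f]+O(N^{-10})}=\ell\,\frac{\mathbb{E}_{\mathcal{E}}[e^{\ell L}f\dot L]}{\mathbb{E}_{\mathcal{E}}[e^{\ell L}f]}+O(N^{-10}),
\]
because $1/C\le e^{\ell L}f\le C$ and $|\dot L|\le C$ on $\mathcal{E}$. Define
\[
\alpha_N=\mathbb{E}_{\mathcal{E}}\dot L,\qquad L_*=\mathbb{E}_{\mathcal{E}}L,\qquad \gamma_N=\mathbb{E}_{\mathcal{E}}[(L-L_*)(\dot L-\alpha_N)],\qquad \Upsilon=e^{\ell(L-L_*)}f .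
\]
The numbers $\alpha_N$ and $\gamma_N$ do not depend on $\ell$, since $L$, $\dot L$, $\mathcal{E}$ and $K$ do not. As $\bar L$ and $\dot{\bar L}$ are deterministic, Lemma~\ref{lem:compare} shows that $|L-L_*|$ and $|\dot L-\alpha_N|$ are at most $2N^{-1/2+2\delta}$ on $\mathcal{E}$. Hence $\gamma_N=O(N^{-1+4\delta})$ and $\Upsilon=1+\ell(L-L_*)+O(N^{-1+5\delta})$ on $\mathcal{E}$. Since $L-L_*$ and $\dot L-\alpha_N$ have conditional mean $0$,
\[
\mathbb{E}_{\mathcal{E}}\Upsilon=1+O(N^{-1+5\delta}),\qquad \mathbb{E}_{\mathcal{E}}[\Upsilon(\dot L-\alpha_N)]=\ell\gamma_N+O(N^{-3/2+7\delta}).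
\]
Therefore
\[
\frac{\mathbb{E}_{\mathcal{E}}[e^{\ell L}f\dot L]}{\mathbb{E}_{\mathcal{E}}[e^{\ell L}f]}=\alpha_N+\frac{\mathbb{E}_{\mathcal{E}}[\Upsilon(\dot L-\alpha_N)]}{\mathbb{E}_{\mathcal{E}}\Upsilon}=\alpha_N+\ell\gamma_N+O(N^{-3/2+7\delta}),
\]
where the denominator changes $\ell\gamma_N$ by $O(N^{-2+9\delta})$ only. Multiplying by $\ell$ proves the proposition, and with it Theorem~\ref{thm:main}, Corollary~\ref{cor:conj} and Theorem~\ref{thm:complements}(c).
\end{proof}

\begin{thebibliography}{9}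

\bibitem{Kivimae}
Pax Kivimae, \emph{Moments of Characteristic Polynomials of Non-Symmetric Random Matrices}, arXiv:2410.07478 (2024).

\end{thebibliography}
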